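
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\numberwithin{equation}{section}

\title{Products with an irrational rotation do not determine\\ the Kakutani equivalence class}


\begin{abstract}
For every irrational rotation $R$ we construct zero-entropy weakly mixing automorphisms $T_1,T_2$ such that $T_1\times R$ and $T_2\times R$ are isomorphic although $T_1$ and $T_2$ are not Kakutani equivalent. The two automorphisms are group extensions of one base by cocycles that differ by a constant. The base is induced from a zero-entropy automorphism $S$ whose points can be recognized, up to moving along the orbit, from a long name of which a large part has been deleted. This forces every Kakutani equivalence between ergodic extensions of $S$ by a compact connected metrizable abelian group to cover, up to moving along orbits, one of countably many self-maps of $S$ and to be affine on fibers. A Baire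 category argument then produces a cocycle for which the constant is an invariant of Kakutani equivalence. The same method gives continuum many pairwise non-Kakutani-equivalent automorphisms with isomorphic products, and the automorphisms can be made mixing.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $(X,\mathcal B,\mu)$ and $(Y,\mathcal C,\nu)$ be standard non-atomic probability spaces. Sets and maps are considered modulo null sets, and we work with Borel versions of maps. An \emph{automorphism} is an invertible measure-preserving transformation. Automorphisms $T$ of $X$ and $S$ of $Y$ are \emph{isomorphic}, $T\cong S$, if there is a measure-preserving bijection $\varphi:X\to Y$ with $\varphi\circ T=S\circ\varphi$. For ergodic $T$ and a set $A$ of positive measure, the \emph{induced} map is $T_A(x)=T^{r_A(x)}x$ on $A$ with the normalized restricted measure, where $r_A(x)=\min\{n\ge1:T^nx\in A\}$ is the return time. Ergodic automorphisms $T$ and $S$ are \emph{Kakutani equivalent} if $T_A\cong S_B$ for some sets $A,B$ of positive measure.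

Thus a Kakutani equivalence respects orbits and the order of points along them, but it may skip points and so run through the orbits at a different speed. It is much coarser than isomorphism. It does not preserve eigenvalues, for instance: the automorphism $S$ constructed below has infinitely many eigenvalues, yet it is Kakutani equivalent to a weakly mixing one.

Write $\mathbb T=\mathbb R/\mathbb Z$, and let $R_\alpha:\theta\mapsto\theta+\alpha$ be the rotation of $\mathbb T$ by $\alpha$, with Lebesgue measure. How much of $T$ is lost when one sees only the product $T\times R_\alpha$? By a result of M.~Lema\'nczyk, there are zero-entropy weakly mixing automorphisms $T_1,T_2$ and an irrational rotation $R$ such that $T_1\times R\cong T_2\times R$ but $T_1\not\cong T_2$. In that example $T_1$ and $T_2$ are Kakutani equivalent. This leads to a question, posed in Gerber and Kunde \cite{GK}: can $T_1\times R$ and $T_2\times R$ be isomorphic when $T_1$ and $T_2$ are not even Kakutani equivalent?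

\begin{theorem}\label{thm:A}
For every irrational $\alpha$ there are zero-entropy weakly mixing automorphisms $T_1,T_2$ of a standard non-atomic probability space such that $T_1\times R_\alpha\cong T_2\times R_\alpha$, but $T_1$ and $T_2$ are not Kakutani equivalent.
\end{theorem}

The proof gives more. For compact abelian groups $G$ and $K$ let $\operatorname{Hom}(G,K)$ be the group of continuous homomorphisms $G\to K$.

\begin{theorem}\label{thm:B}
Let $K$ be a non-trivial compact connected metrizable abelian group. There is a family $(T_c)_{c\in K}$ of automorphisms of one standard non-atomic probability space such that, for all $c,c'\in K$: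
\begin{enumerate}
\item[\textup{(1)}] $T_c$ is weakly mixing and has zero entropy;
\item[\textup{(2)}] $T_c$ and $T_{c'}$ are Kakutani equivalent if and only if $c=c'$;
\item[\textup{(3)}] for every compact connected metrizable abelian group $G$ and every ergodic rotation $R:\theta\mapsto\theta+g_0$ of $G$, the following are equivalent:
 \begin{enumerate}
 \item[\textup{(i)}] $T_c\times R\cong T_{c'}\times R$;
 \item[\textup{(ii)}] $T_c\times R$ and $T_{c'}\times R$ are Kakutani equivalent;
 \item[\textup{(iii)}] $c'-c=\beta(g_0)$ for some $\beta\in\operatorname{Hom}(G,K)$.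
 \end{enumerate}
\end{enumerate}
Moreover,
\begin{enumerate}
\item[\textup{(4)}] the family can be chosen so that, in addition, every $T_c$ is mixing.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:A} is the case $K=G=\mathbb T$, $\beta=\mathrm{id}$ of Theorem~\ref{thm:B}: the two automorphisms are the members of the family with parameters $c=0$ and $c'=\alpha$. One family serves all $\alpha$ at once: since $\operatorname{Hom}(\mathbb T,\mathbb T)=\mathbb Z$, we have $T_c\times R_\alpha\cong T_{c'}\times R_\alpha$ if and only if $c'-c\in\mathbb Z\alpha$.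

\begin{corollary}\label{cor:C}
Let $Q$ be any ergodic automorphism that is not weakly mixing, for example $Q=R_\alpha$. Then there are $2^{\aleph_0}$ pairwise non-Kakutani-equivalent zero-entropy weakly mixing (even mixing) automorphisms $T$ whose products $T\times Q$ are all isomorphic. The cardinality $2^{\aleph_0}$ is the largest possible.
\end{corollary}

\subsection{The idea}

\emph{A shear identifies the products.} Let $S_0$ be an automorphism of a space $X_0$, let $\varphi_0:X_0\to\mathbb T$ be measurable, and for $c\in\mathbb T$ put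
\[
T_c(x,k)=(S_0x,\;k+\varphi_0(x)+c)\qquad\text{on }X_0\times\mathbb T .
\]
The shear $\Theta(x,k,\theta)=(x,k+\theta,\theta)$ conjugates $T_0\times R_\alpha$ to $T_\alpha\times R_\alpha$: both $\Theta(T_0\times R_\alpha)$ and $(T_\alpha\times R_\alpha)\Theta$ send $(x,k,\theta)$ to $(S_0x,\,k+\theta+\varphi_0(x)+\alpha,\,\theta+\alpha)$. In the degenerate case where $X_0$ is a point and $\varphi_0=0$, this says that $(k,\theta)\mapsto(k+\theta,\theta)$ conjugates $\mathrm{id}\times R_\alpha$ to $R_\alpha\times R_\alpha$. Here the factors $\mathrm{id}$ and $R_\alpha$ are certainly different, but nothing is weakly mixing. Multiplying by $R_\alpha$ thus always destroys the distinction between $c$ and $c+\alpha$. If one can choose $S_0$ and $\varphi_0$ so that each $T_c$ is weakly mixing with zero entropy and alone remembers $c$ up to Kakutani equivalence, then the answer to the question is yes.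

\emph{How $c$ can be remembered.} Suppose for a moment that a Kakutani equivalence from $T_c$ to $T_{c'}$ is given by a map of the special form $(x,k)\mapsto(x,ak+f(x))$ with $a\in\mathbb Z$ that intertwines $T_c$ and $T_{c'}$. Comparing second coordinates gives
\[
(a-1)\varphi_0+(ac-c')=f-f\circ S_0 .
\]
If $\varphi_0$ is so chosen that no non-zero integer multiple of it is a constant plus a coboundary (a function of the form $b\circ S_0-b$), then $a=1$. Now $c-c'=f-f\circ S_0$ says that $e^{2\pi i f}$ is an eigenfunction of $S_0$ with eigenvalue $e^{2\pi i(c'-c)}$. So $c=c'$ if $S_0$ is weakly mixing.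

\emph{What has to be proved.} A general Kakutani equivalence need not respect the projection to the base, need not be affine on fibers, and need not cover the identity. We handle these points as follows.
\begin{itemize}
\item Section~\ref{sec:base}: we build a zero-entropy automorphism $S$ whose long names, even after substantial deletions, still determine the orbit they come from.
\item Section~\ref{sec:rigid}: as a consequence, ``Kakutani maps'' into $S$ with nearly equal codes agree up to moving along orbits. In particular there are only countably many classes of such self-maps of $S$.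
\item Section~\ref{sec:equiv}: a Kakutani equivalence between ergodic $K$-extensions of $S$ descends to one of these countably many self-maps and is affine on fibers. This is where connectedness of $K$ is used.
\item Section~\ref{sec:generic}: a generic cocycle satisfies none of the countably many families of relations that could make $c$ and $c'$ equivalent for $c\ne c'$.
\item Section~\ref{sec:proofs}: proofs of the theorems.
\end{itemize}
The automorphism $S$ itself is not weakly mixing, so $S_0$ will be an induced map $S_E$. Kakutani equivalence does not notice this change.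

\subsection{Facts used}

We use Birkhoff's theorem, Kac's lemma ($\int_A r_A\,d\mu=1$ for ergodic maps), Kolmogorov's 0--1 law, the Baire category theorem, ergodicity of induced maps of ergodic maps, ergodicity of the product of a weakly mixing and an ergodic automorphism, basic properties of entropy, and Abramov's formula $h(S_E)=h(S)/\mu(E)$ \cite{Ab}. An automorphism $T$ is \emph{weakly mixing} if every $F\in L^2$ with $F\circ T=zF$ for some $z\in\mathbb C$ is constant, and \emph{mixing} if $\mu(A\cap T^{-n}B)\to\mu(A)\mu(B)$ for all measurable $A,B$. Two further results are needed for Theorem~\ref{thm:B}(4) and the word ``mixing'' in Corollary~\ref{cor:C} only: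
\begin{itemize}
\item Friedman and Ornstein \cite{FO}: for every ergodic automorphism $S$ of a non-atomic Lebesgue probability space there is a set $E$ of positive measure with $S_E$ mixing;
\item Rudolph \cite{Ru}: a weakly mixing compact group extension of a mixing automorphism is mixing.
\end{itemize}

Write $e(t)=e^{2\pi it}$ for $t\in\mathbb T$. A \emph{character} of a compact abelian group $K$ is an element of $\operatorname{Hom}(K,\mathbb T)$; we write characters additively, so $\chi=0$ is the trivial one. If $K$ is metrizable, it has countably many characters. They separate the points of $K$, and the functions $e\circ\chi$ form an orthonormal basis of $L^2(K,\lambda)$, where $\lambda$ is Haar measure. In particular $\int e(\chi)\,d\lambda=0$ for $\chi\ne0$.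

\section{Extensions, coboundaries and inducing}\label{sec:prelim}

Let $S$ be an ergodic automorphism of $(X,\mu)$, and let $\psi:X\to W$ be measurable, where $W$ is $\mathbb Z$ or a compact metrizable abelian group. Put
\[
\psi^{(n)}=\sum_{i=0}^{n-1}\psi\circ S^i\quad(n\ge0),\qquad \psi^{(-n)}=-\psi^{(n)}\circ S^{-n},
\]
so that $\psi^{(n+m)}(x)=\psi^{(n)}(x)+\psi^{(m)}(S^nx)$ for all integers $n,m$. We call $\psi$ a \emph{coboundary} (or $S$-coboundary) if $\psi=b\circ S-b$ with $b:X\to W$ measurable, and write $\psi\simeq\psi'$ if $\psi-\psi'$ is a coboundary. A continuous homomorphism from $W$ to another such group carries coboundaries to coboundaries.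

For $W=K$ compact with Haar measure $\lambda$, the \emph{$K$-extension} defined by $\psi$ is
\[
S\ltimes\psi:(x,k)\mapsto(Sx,k+\psi(x))\qquad\text{on }(X\times K,\;m=\mu\times\lambda).
\]
Its $n$-th power is $(x,k)\mapsto(S^nx,k+\psi^{(n)}(x))$. It commutes with the translations $\tau_g(x,k)=(x,k+g)$, $g\in K$. Let $\pi(x,k)=x$.

For $\mu(E)>0$ put $\psi_E(x)=\psi^{(r_E(x))}(x)$, $x\in E$. Then $(S\ltimes\psi)_{E\times K}=S_E\ltimes\psi_E$. Along one return to $E$ the function $1_E$ is summed to $1$, so $(c1_E)_E=c$ for every constant $c$. Thus \emph{the constant cocycle $c$ over $S_E$ is induced from the cocycle $c1_E$ over $S$}; we use this translation throughout. The next lemma says that inducing loses no information about coboundaries, and that ergodicity of an extension can be checked after inducing.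

\begin{lemma}\label{lem:induce}
Let $\mu(E)>0$.
\begin{enumerate}
\item[\textup{(a)}] $\psi$ is an $S$-coboundary if and only if $\psi_E$ is an $S_E$-coboundary.
\item[\textup{(b)}] Let $W=K$ be compact. If $S_E\ltimes\psi_E$ is ergodic, then so is $S\ltimes\psi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\psi=b\circ S-b$, then $\psi_E(x)=b(S_Ex)-b(x)$ on $E$. Conversely, let $\psi_E=b\circ S_E-b$ on $E$. Put $d(x)=\min\{n\ge0:S^nx\in E\}$, which is finite a.e., and $\tilde b(x)=b(S^{d(x)}x)-\psi^{(d(x))}(x)$. If $x\notin E$, then $d(Sx)=d(x)-1$, and therefore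
\[
\tilde b(Sx)-\tilde b(x)=\psi^{(d(x))}(x)-\psi^{(d(x)-1)}(Sx)=\psi(x).
\]
If $x\in E$, then $d(x)=0$ and $d(Sx)=r_E(x)-1$, and therefore
\[
\tilde b(Sx)-\tilde b(x)=b(S_Ex)-b(x)-\psi^{(r_E(x)-1)}(Sx)=\psi_E(x)-\psi^{(r_E(x)-1)}(Sx)=\psi(x).
\]

(b) An $S\ltimes\psi$-invariant set meets $E\times K$ in an $S_E\ltimes\psi_E$-invariant set, hence in a null or full subset of $E\times K$. Almost every orbit meets $E\times K$, so the set itself is null or conull.
\end{proof}

\section{The base automorphism}\label{sec:base}

Kakutani equivalence deletes stretches of orbits. The right measure of similarity of two names is therefore the following: for finite words $u,v$ let $L(u,v)$ be the length of a longest common subsequence (not necessarily of consecutive symbols). We want an automorphism for which the names of points on different orbits have $L$ well below $\frac12(|u|+|v|)$ at arbitrarily long lengths. The names will be concatenations of words arranged in a hierarchy. At each level all words consist of the \emph{same} blocks, each used exactly once, in very different orders. This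 helps because, with high probability, two random permutations of $N$ letters have no common subsequence longer than a constant times $\sqrt N$.

\subsection{Permutations in general position}

Write $[N]=\{0,\dots,N-1\}$, and let $N_n=4^{n+7}$ and $m_n=9\sqrt{N_n}=9\cdot2^{n+7}\le N_n$.

\begin{lemma}\label{lem:perm}
For each $n\ge0$ there are bijections $\sigma_{n,j}:[N_n]\to[N_n]$, $j\in[N_{n+1}]$, such that for $j\ne j'$ the words $\sigma_{n,j}(0)\cdots\sigma_{n,j}(N_n-1)$ and $\sigma_{n,j'}(0)\cdots\sigma_{n,j'}(N_n-1)$ have no common subsequence of length $m_n$.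
\end{lemma}

\begin{proof}
Write $N=N_n$, $m=m_n$, and choose the $\sigma_{n,j}$ independently and uniformly at random. A given set of $m$ letters appears in the same order in two given words with probability $1/m!$. Since $m!\ge(m/e)^m$, a given pair $j\neq j'$ fails with probability at most
\[
\binom Nm\frac1{m!}\le\frac{N^m}{(m!)^2}\le\Big(\frac{e^2N}{m^2}\Big)^m=\Big(\frac{e^2}{81}\Big)^m\le10^{-m}.
\]
There are at most $\frac12N_{n+1}^2=8N^2$ pairs. Finally $8N^2=8\cdot16^{n+7}<10^{2(n+8)}$, and $2(n+8)\le9\cdot2^{n+7}=m$. So with positive probability no pair fails.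
\end{proof}

\subsection{The words}

Let $\Sigma=[N_0]$ be the alphabet, $h_0=1$, $h_{n+1}=N_nh_n$. Let $w_{0,i}=i$ for $i\in\Sigma$ and
\[
w_{n+1,j}=w_{n,\sigma_{n,j}(0)}\,w_{n,\sigma_{n,j}(1)}\cdots w_{n,\sigma_{n,j}(N_n-1)},\qquad j\in[N_{n+1}].
\]
Then $|w_{n,j}|=h_n$. Counting from $0$, we call $w_{n,\sigma_{n,j}(a)}$ the $a$-th \emph{$n$-block} of $w_{n+1,j}$ and $\sigma_{n,j}(a)$ its \emph{type}. Each type in $[N_n]$ occurs exactly once in each $w_{n+1,j}$.

\emph{The first two levels by hand.} The words $w_{1,i}$ are permutations of $\Sigma$. By Lemma~\ref{lem:perm}, strings $u,v$ of consecutive symbols from $w_{1,i},w_{1,j}$ with $i\ne j$ satisfy $L(u,v)<m_0=\frac9{128}h_1$. Now take strings $u,v$ from $w_{2,i},w_{2,j}$, $i\ne j$, and match a longest common subsequence. Call a pair (block of $w_{2,i}$, block of $w_{2,j}$) an occurring cell if some matched pair of symbols lies in it. Along the matching the cells move monotonically (Figure~\ref{fig:cells}), so at most $(|u|+|v|)/h_1+4$ cells occur. A cell with blocks of different types carries fewer than $m_0$ pairs by level~1.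 A cell with blocks of equal type may carry up to $h_1$ pairs, but there are fewer than $m_1$ such cells by Lemma~\ref{lem:perm}. Altogether
\[
L(u,v)\le\tfrac9{128}\,(|u|+|v|)+\big(4\cdot\tfrac9{128}+m_1\big)h_1 .
\]
For the full words, $|u|=|v|=h_2=4^8h_1$ and $m_1=\frac{9}{256}\cdot4^8$, so this is less than $0.18\,h_2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\foreach \a/\b in {1/1,2/2,3/2,3/3,4/4,5/5} {\fill[gray!30] (\a-1,\b-1) rectangle (\a,\b);}
\foreach \a/\b in {2/1,4/3,5/4} {\fill[gray!80] (\a-1,\b-1) rectangle (\a,\b);}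
\draw[thin] (0,0) grid (5,5);
\foreach \a/\t in {1/3,2/1,3/4,4/2,5/5} {\node at (\a-0.5,-0.4) {\t};}
\foreach \b/\t in {1/1,2/3,3/2,4/5,5/4} {\node at (-0.4,\b-0.5) {\t};}
\node at (2.5,-1.05) {types of the blocks of the first word};
\node[rotate=90] at (-1.05,2.5) {types, second word};
\end{tikzpicture}
\caption{Schematic picture of a matching of two words made of the same five blocks in the orders $3,1,4,2,5$ and $1,3,2,5,4$. The cells it visits (shaded) form a staircase. Light cells pair blocks of different types and carry few matched symbols. Dark cells pair equal types; there is at most one in each row and column, so they spell a common subsequence, here $1,2,5$, of the two orders.}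
\label{fig:cells}
\end{figure}

At higher levels the same argument is repeated. We need two error terms: one proportional to $|u|+|v|$, and one boundary term, a small fraction of $h_n$. The boundary term is paid once per cell, and since there are about $(|u|+|v|)/h_n$ cells, it turns into a proportional term at the next level. Accordingly, put $\varepsilon_0=\vartheta_0=0$ and
\[
\varepsilon_{n+1}=\frac{4\varepsilon_n+m_n}{N_n},\qquad \vartheta_{n+1}=\vartheta_n+2\varepsilon_n .
\]
If $\varepsilon_n\le1$, then $\varepsilon_{n+1}\le4\cdot4^{-n-7}+9\cdot2^{-n-7}\le10\cdot2^{-n-7}\le1$. So by induction $\varepsilon_{n+1}\le10\cdot2^{-n-7}$ for all $n\geq 0$, whence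
\begin{equation}\label{eq:eps}
n^2\varepsilon_n\to0\qquad\text{and}\qquad \vartheta_n\le2\sum_{i\ge1}10\cdot2^{-i-6}=\tfrac{20}{64}<\tfrac12 .
\end{equation}

\begin{lemma}\label{lem:words}
If $i\ne j$ and $u,v$ are strings of consecutive symbols of $w_{n,i}$ and $w_{n,j}$, respectively, then
\[
L(u,v)\le\tfrac{\vartheta_n}2(|u|+|v|)+\varepsilon_nh_n .
\]
\end{lemma}

\begin{proof}
For $n=0$ the words are distinct single letters, so $L(u,v)=0$. Assume the claim for $n$, and let $u,v$ lie in $w_{n+1,i},w_{n+1,j}$ with $i\ne j$. Fix an optimal matching $(s_1,t_1),\dots,(s_L,t_L)$ of positions, strictly increasing in both coordinates. The \emph{cell} of a matched pair $(s,t)$ is $(a,b)$ if $s$ lies in the $a$-th $n$-block of $w_{n+1,i}$ and $t$ in the $b$-th $n$-block of $w_{n+1,j}$.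

Along the matching the cells are weakly increasing in both coordinates. Hence the matched pairs with a given cell are consecutive, and the number of occurring cells is at most the number of blocks meeting $u$ plus the number of blocks meeting $v$, so at most $(|u|+|v|)/h_n+4$. For an occurring cell $C$ let $u_C$ and $v_C$ be the strings from the first to the last matched position of $C$ in $u$ and in $v$. The strings $u_C$ are pairwise disjoint in $u$, the $v_C$ are pairwise disjoint in $v$, and each lies in one $n$-block.

\emph{Cells whose blocks have different types.} By the induction hypothesis, such a cell carries at most $\frac{\vartheta_n}2(|u_C|+|v_C|)+\varepsilon_nh_n$ pairs. In total these cells carry at most $\frac{\vartheta_n}2(|u|+|v|)+\varepsilon_n(|u|+|v|)+4\varepsilon_nh_n$ pairs.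

\emph{Cells whose blocks have the same type.} Each type occurs once in each $(n+1)$-word, so two such cells that agree in one coordinate agree in the other. Distinct cells of this kind are therefore strictly ordered in both coordinates, and their types spell a common subsequence of the permutation words of $\sigma_{n,i}$ and $\sigma_{n,j}$. By Lemma~\ref{lem:perm} there are fewer than $m_n$ of them, each carrying at most $h_n$ pairs.

Adding up,
\[
L(u,v)\le\big(\tfrac{\vartheta_n}2+\varepsilon_n\big)(|u|+|v|)+(4\varepsilon_n+m_n)h_n=\tfrac{\vartheta_{n+1}}2(|u|+|v|)+\varepsilon_{n+1}h_{n+1}.\qedhere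
\]
\end{proof}

\subsection{The automorphism}\label{subsec:S}

A point will record its position in a compatible system of $n$-words, one for each $n$. Let $\bar X=\prod_{n\ge0}[N_n]$ with the uniform product measure $\mu$. The coordinate $x_n$ is to be the type of the $n$-block containing the current position. Put
\[
q_n(x)=\sigma_{n,x_{n+1}}^{-1}(x_n),\qquad p_n(x)=\sum_{i<n}q_i(x)h_i\in[h_n].
\]
So $q_n(x)$ is the index of the $n$-block of type $x_n$ in $w_{n+1,x_{n+1}}$, and $p_n(x)$ is a position in $w_{n,x_n}$. For fixed $x_n$ the map $(x_0,\dots,x_{n-1})\mapsto(q_0,\dots,q_{n-1})\mapsto p_n$ is a bijection onto $[h_n]$: one recovers $x_{n-1},x_{n-2},\dots$ in turn from $x_i=\sigma_{i,x_{i+1}}(q_i)$, and the second arrow is mixed-radix expansion. Hence $x\mapsto(p_n(x);x_n,x_{n+1},\dots)$ is a bijection of $\bar X$ onto $[h_n]\times\prod_{i\ge n}[N_i]$ carrying $\mu$ to the uniform product measure. In particular $p_n$ is uniformly distributed on $[h_n]$.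

Both $p_n$ and $h_n-1-p_n=\sum_{i<n}(N_i-1-q_i)h_i$ are non-decreasing in $n$. Let
\[
X=\{x\in\bar X:p_n(x)\to\infty\text{ and }h_n-p_n(x)\to\infty\}.
\]
It is conull, because for every $c>0$ both $\mu(p_n<c)$ and $\mu(h_n-p_n\le c)$ are at most $\lceil c\rceil/h_n\to0$. If $x_i=y_i$ for all $i\ge n$, then $p_i(x)-p_i(y)$ is constant for $i\ge n$; so $X$ is a union of tail classes.

For $x\in X$ choose $n$ with $p_n(x)<h_n-1$, and let $Sx$ be the point with $(Sx)_i=x_i$ for $i\ge n$ and $p_n(Sx)=p_n(x)+1$. Then $q_n(Sx)=q_n(x)$, so $p_{n+1}(Sx)=p_{n+1}(x)+1$, and the definition does not depend on the choice of $n$. For every $n$, $S$ maps $\{p_n<h_n-1\}$ onto $\{p_n>0\}$ bijectively and preserving measure, and both sets increase to $X$ as $n\to\infty$. So $S$ is a Borel bijection of $X$ preserving $\mu$. We need the following properties.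

\begin{enumerate}
\item[(S1)] \emph{$S$ has no periodic points}, because $p_n(S^dx)=p_n(x)+d$ whenever $d\ge0$ and $p_n(x)+d<h_n$.
\item[(S2)] \emph{Orbits are tail classes.} Write $x\sim y$ if $x,y$ lie on the same $S$-orbit. Then $x\sim y$ if and only if $x_n=y_n$ for all large $n$: if $x_i=y_i$ for $i\ge n$, then $x=S^{p_n(x)-p_n(y)}y$, and the converse is clear.
\item[(S3)] \emph{$S$ is ergodic}: by (S2), invariant sets are tail events, and Kolmogorov's 0--1 law applies.
\item[(S4)] \emph{Names.} Let $P(x)=x_0\in\Sigma$. By induction on $n$, $x_0$ is the symbol at position $p_n(x)$, counted from $0$, of $w_{n,x_n}$: the $q_n$-th $n$-block of $w_{n+1,x_{n+1}}$ is $w_{n,x_n}$, and $p_{n+1}=q_nh_n+p_n$. Consequently, for $0\le a\le h_n-p_n(x)$, the word $P(x)P(Sx)\cdots P(S^{a-1}x)$ is a string of consecutive symbols of $w_{n,x_n}$.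
\item[(S5)] \emph{$h(S)=0$.} Let $\mathcal P_n$ be the finite partition of $X$ by $(x_0,\dots,x_n)$, equivalently by $(p_n,x_n)$. The $\mathcal P_n$ increase and separate points. Since $p_M\equiv p_n\pmod{h_n}$ for $M>n$, we have
\begin{equation}\label{eq:odometer}
p_n(Sx)\equiv p_n(x)+1\pmod{h_n},\qquad (Sx)_n=x_n\ \text{ unless }p_n(x)=h_n-1 .
\end{equation}
So a $\mathcal P_n$-name of length $rh_n$ is determined by the initial value of $p_n$ and at most $r+1$ values of $x_n$. There are at most $h_nN_n^{r+1}$ such names, whence $h(S,\mathcal P_n)\le(\log N_n)/h_n$. By monotonicity $h(S,\mathcal P_n)\le\inf_{M\ge n}(\log N_M)/h_M=0$ for all $n$.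
\item[(S6)] \emph{Room to the right.} The set $X_*=\{x\in X:h_n-p_n(x)\ge h_n/n^2\text{ for all large }n\}$ is conull by the Borel--Cantelli lemma: the $n$-th exceptional event has probability at most $1/n^2$.
\end{enumerate}

By \eqref{eq:odometer}, $e(p_n/h_n)$ is an eigenfunction of $S$ with eigenvalue $e(1/h_n)$. Hence neither $S$ nor any extension of it is weakly mixing. In Section~\ref{sec:generic} we therefore pass to an induced map.

From now on $(X,\mu,S)$ is this system, $\mathcal P_j$ are the partitions in (S5), and $\sim$ is its orbit relation. Note that $\sim$ is a Borel relation, being a countable union of graphs.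

\section{Kakutani maps into $S$}\label{sec:rigid}

A Kakutani equivalence is defined between subsets. It is convenient to extend it to a map of the whole space that ``waits'' outside the subset and ``jumps'' inside. This leads to the following notion.

\begin{definition}
Let $(\Omega,\nu,U)$ be an ergodic probability-preserving system. A \emph{Kakutani map} from $U$ to $S$ is a pair $(\gamma,\ell)$ of measurable maps $\gamma:\Omega\to X$ and $\ell:\Omega\to\{0,1,2,\dots\}$ with
\[
\gamma(U\omega)=S^{\ell(\omega)}\gamma(\omega)\ \text{ a.e.},\qquad \gamma_*\nu\ll\mu,\qquad 0<\int\ell\,d\nu<\infty .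
\]
Its \emph{code} is the word $F(\omega)=P(\gamma\omega)P(S\gamma\omega)\cdots P(S^{\ell(\omega)-1}\gamma\omega)\in\Sigma^*$ of length $\ell(\omega)$, where $\Sigma^*$ is the countable set of finite words over $\Sigma$, including the empty one.
\end{definition}

Absolute continuity makes compositions of functions on $X$ with $\gamma$ well defined modulo null sets. To compare codes we count symbols. Define $\mathbf F\in L^1(\Omega\times\Sigma^*)$, with respect to $\nu\times$(counting measure), by $\mathbf F(\omega,w)=|w|$ if $F(\omega)=w$ and $\mathbf F(\omega,w)=0$ otherwise. Then $\|\mathbf F\|=\int\ell\,d\nu$, and for two Kakutani maps from the same $U$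
\begin{equation}\label{eq:norm}
\|\mathbf F_1-\mathbf F_2\|=\int_{\{F_1\ne F_2\}}(\ell_1+\ell_2)\,d\nu .
\end{equation}

\begin{lemma}[Rigidity]\label{lem:rigid}
If $(\gamma_1,\ell_1),(\gamma_2,\ell_2)$ are Kakutani maps from $U$ to $S$ and
\[
\|\mathbf F_1-\mathbf F_2\|<\tfrac14\big(\|\mathbf F_1\|+\|\mathbf F_2\|\big),
\]
then $\gamma_1\omega\sim\gamma_2\omega$ for a.e.\ $\omega$.
\end{lemma}

\begin{proof}
The idea is that where the codes agree they produce a long common subsequence of the names of $\gamma_1\omega$ and $\gamma_2\omega$, while Lemma~\ref{lem:words} forbids this for points on different orbits.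

Let $\Lambda=\int(\ell_1+\ell_2)\,d\nu$ and $\ell_i^{(r)}=\sum_{j<r}\ell_i\circ U^j$. By \eqref{eq:norm} the hypothesis says $\int_{\{F_1=F_2\}}(\ell_1+\ell_2)\,d\nu>\frac34\Lambda$. For a.e.\ $\omega$ the points $x=\gamma_1\omega$ and $y=\gamma_2\omega$ lie in the set $X_*$ of (S6), and for every $r$ the word
\[
u_r=F_1(\omega)F_1(U\omega)\cdots F_1(U^{r-1}\omega)
\]
is the beginning, of length $\ell_1^{(r)}(\omega)$, of the forward $P$-name of $x$; similarly $v_r$, formed with $F_2$, for $y$. Birkhoff's theorem gives
\begin{equation}\label{eq:birk}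
\frac{|u_r|+|v_r|}r\to\Lambda,\qquad
\liminf_{r\to\infty}\frac{L(u_r,v_r)}r\ge\int_{\{F_1=F_2\}}\frac{\ell_1+\ell_2}2\,d\nu>\frac38\Lambda ;
\end{equation}
for the second relation, match $F_1(U^j\omega)$ with $F_2(U^j\omega)$ for all $j<r$ for which these words agree.

Suppose that $x\not\sim y$. By (S2), $x_n\ne y_n$ for infinitely many $n$. Put $r_n=\lfloor h_n/(2\Lambda n^2)\rfloor$; then $r_n\to\infty$. For large $n$ we have $|u_{r_n}|+|v_{r_n}|\le2\Lambda r_n\le h_n/n^2$, and since $x,y\in X_*$, (S4) shows that $u_{r_n}$ and $v_{r_n}$ are strings of consecutive symbols of $w_{n,x_n}$ and $w_{n,y_n}$. So for infinitely many $n$, Lemma~\ref{lem:words} and $\vartheta_n\le\frac12$ give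
\[
L(u_{r_n},v_{r_n})\le\tfrac14\big(|u_{r_n}|+|v_{r_n}|\big)+\varepsilon_nh_n .
\]
Divide by $r_n$. Since $\varepsilon_nh_n/r_n\sim2\Lambda n^2\varepsilon_n\to0$ by \eqref{eq:eps}, the right side tends to $\frac14\Lambda$. This contradicts \eqref{eq:birk}.
\end{proof}

Let $\mathcal K$ be the set of Kakutani maps $(\gamma,\kappa)$ from $S$ to $S$. It contains $(\mathrm{id},1)$. Write $\gamma\equiv\gamma'$ if $\gamma x\sim\gamma'x$ for a.e.\ $x$.

\begin{lemma}\label{lem:countable}
$\mathcal K/{\equiv}$ is countable.
\end{lemma}

\begin{proof}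
Otherwise, for some $j\ge1$ there are uncountably many pairwise inequivalent elements of $\mathcal K$ with $\|\mathbf F\|\ge1/j$. By Lemma~\ref{lem:rigid} the distance between any two of their functions $\mathbf F$ is at least $\frac14\cdot\frac2j=\frac1{2j}$. This is impossible in the separable space $L^1(X\times\Sigma^*)$.
\end{proof}

Fix a countable set $\Gamma\subset\mathcal K$ containing exactly one representative of each class other than that of $\mathrm{id}$; it depends on $S$ alone. We write $\gamma\in\Gamma$ for $(\gamma,\kappa)\in\Gamma$. For $\gamma\in\Gamma$ the set $\{x:\gamma x\sim x\}$ is $S$-invariant modulo null sets and not conull, so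
\begin{equation}\label{eq:offorbit}
\gamma x\not\sim x\quad\text{for a.e.\ }x\qquad(\gamma\in\Gamma).
\end{equation}

For $(\gamma,\kappa)\in\mathcal K$ and $\psi:X\to W$ as in Section~\ref{sec:prelim} put
\[
\gamma^*\psi(x)=\psi^{(\kappa(x))}(\gamma x).
\]
Because $(S^i\gamma)_*\mu\ll\mu$, the function $\gamma^*\psi$ depends, modulo null sets, only on the class of $\psi$ modulo null sets. The operation $\gamma^*$ is additive and commutes with continuous homomorphisms from $W$ to another such group. With $\kappa_n:=\kappa^{(n)}$ we have $\gamma(S^nx)=S^{\kappa_n(x)}\gamma x$, so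
\begin{equation}\label{eq:pullback}
(\gamma^*\psi)^{(n)}(x)=\psi^{(\kappa_n(x))}(\gamma x)\quad(n\ge0),\qquad \kappa_n\to\infty\ \text{ a.e.},
\end{equation}
the latter because $\int\kappa\,d\mu>0$.

\begin{lemma}\label{lem:pullback}
If $\gamma\equiv\gamma'$, then $\gamma^*\psi\simeq\gamma'^*\psi$.
\end{lemma}

\begin{proof}
Let $\kappa,\kappa'$ be the time changes of $\gamma,\gamma'$, and write $\gamma'x=S^{t(x)}\gamma x$ with $t$ measurable. Then $\gamma'(Sx)$ equals both $S^{\kappa'(x)+t(x)}\gamma x$ and $S^{t(Sx)+\kappa(x)}\gamma x$. By (S1) the exponents agree. With $v(x)=\psi^{(t(x))}(\gamma x)$ we get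
\[
v(x)+\gamma'^*\psi(x)=\psi^{(t(x)+\kappa'(x))}(\gamma x)=\psi^{(\kappa(x)+t(Sx))}(\gamma x)=\gamma^*\psi(x)+v(Sx).\qedhere
\]
\end{proof}

\section{Kakutani equivalences between extensions of $S$}\label{sec:equiv}

We now show that, up to the countable set $\Gamma\cup\{\mathrm{id}\}$ of base maps, Kakutani equivalences between $K$-extensions of $S$ are as simple as those imagined in the introduction.

\begin{proposition}\label{prop:equiv}
Let $K$ be a compact connected metrizable abelian group and $\psi,\psi':X\to K$ measurable. If $T=S\ltimes\psi$ and $T'=S\ltimes\psi'$ are ergodic and Kakutani equivalent, then there are $\gamma\in\Gamma\cup\{\mathrm{id}\}$ and $a\in\operatorname{Hom}(K,K)$ with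
\[
\gamma^*\psi'\simeq a\circ\psi .
\]
\end{proposition}

\begin{proof}
Let $Z=X\times K$, and let $\Phi:A\to B$ be an isomorphism of $T_A$ with $T'_B$, where $A,B\subset Z$.

\emph{Step 1: a Kakutani map from $T$ to $S$.} Let $d(z)=\min\{n\ge0:T^nz\in A\}$ and $\hat\Phi(z)=\Phi(T^{d(z)}z)$. Let $\ell(z)$ be the $T'$-return time of $\Phi z$ to $B$ if $z\in A$, and $\ell(z)=0$ if $z\notin A$. Then
\[
\hat\Phi(Tz)=T'^{\,\ell(z)}\hat\Phi(z)\quad\text{a.e.}
\]
Indeed, if $z\notin A$, both sides are $\hat\Phi(z)$, and if $z\in A$, the left side is $\Phi T_Az=T'_B\Phi z$. We have $\hat\Phi_*m\ll m$, because $\hat\Phi^{-1}(D)\subset\bigcup_{n\ge0}T^{-n}\Phi^{-1}(D)$ is null for every null set $D$. Since $\Phi$ carries $m|_A/m(A)$ to $m|_B/m(B)$, Kac's lemma gives $\int\ell\,dm=m(A)/m(B)\in(0,\infty)$. So with $\eta=\pi\circ\hat\Phi$, the pair $(\eta,\ell)$ is a Kakutani map from $T$ to $S$. Let $F$ be its code.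

\emph{Step 2: descent to the base.} We claim that $\eta(x,k)$ and $\eta(x,k')$ lie on one $S$-orbit for a.e.\ $(x,k,k')$. For $g\in K$, $\tau_g$ preserves $m$ and commutes with $T$. So $(\eta\circ\tau_g,\ell\circ\tau_g)$ is a Kakutani map too, with code $F\circ\tau_g$. Translations act isometrically and strongly continuously on $L^1(Z\times\Sigma^*)$, so for $g$ close to $0$ the function $\mathbf F$ moves by less than $\frac14\cdot2\|\mathbf F\|$. By Lemma~\ref{lem:rigid} the set
\[
G_0=\{g\in K:\eta(\tau_gz)\sim\eta(z)\text{ for a.e. }z\}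
\]
contains a neighborhood of $0$. Clearly $G_0$ is a subgroup. It is therefore open, hence also closed, so $G_0=K$ by connectedness. (For finite $K$ this step would give nothing, since $\{0\}$ is then a neighborhood of $0$.) Fubini's theorem now gives the claim.

Fix $k_0$ such that $\gamma_0(x):=\eta(x,k_0)$ satisfies $\eta(x,k)\sim\gamma_0(x)$ for a.e.\ $(x,k)$. By (S1) we may write $\eta(x,k)=S^{n_0(x,k)}\gamma_0(x)$ with a unique, measurable, integer-valued $n_0$.

\emph{Step 3: choosing the base map.} The map $\gamma_0$ picks an arbitrary point on the orbit determined by $x$. Its time change could be negative or non-integrable. We replace it by the median of the points $\eta(x,\cdot)$ on this orbit. For an integer-valued random variable $\xi$ on $(K,\lambda)$ let $\operatorname{med}\xi=\min\{t\in\mathbb Z:\lambda(\xi\le t)\ge\frac12\}$. It depends only on the law of $\xi$, is monotone under almost sure inequalities, and satisfies $\operatorname{med}(\xi+j)=\operatorname{med}\xi+j$ for $j\in\mathbb Z$. Let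
\[
M(x)=\operatorname{med}n_0(x,\cdot),\qquad \gamma_1x=S^{M(x)}\gamma_0x,\qquad n(x,k)=n_0(x,k)-M(x).
\]
Then $\eta(x,k)=S^{n(x,k)}\gamma_1x$ a.e., and $\operatorname{med}n(x,\cdot)=0$ for a.e.\ $x$. We check that $\gamma_1$ gives an element of $\mathcal K$.

\emph{$(\gamma_1)_*\mu\ll\mu$.} If $D$ is null, so is $\tilde D=\bigcup_{j\in\mathbb Z}S^jD$. For a.e.\ $x$ with $\gamma_1x\in D$ we have $\eta(x,k)\in\tilde D$ for a.e.\ $k$. As $\eta_*m\ll\mu$, the set $\gamma_1^{-1}D$ is null.

\emph{The time change.} For a.e.\ $(x,k)$ we have $\gamma_1(Sx)\sim\eta(T(x,k))\sim\eta(x,k)\sim\gamma_1x$. So $\gamma_1Sx=S^{\kappa(x)}\gamma_1x$ with $\kappa:X\to\mathbb Z$ measurable. For a.e.\ $z=(x,k)$, the point $\eta(Tz)$ equals $S^{\ell(z)}\eta(z)=S^{\ell(z)+n(z)}\gamma_1x$, and it also equals $S^{n(Tz)}\gamma_1(Sx)=S^{n(Tz)+\kappa(x)}\gamma_1x$. By (S1),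
\begin{equation}\label{eq:time}
n(z)+\ell(z)=\kappa(x)+n(Tz).
\end{equation}

\emph{$\kappa\ge0$.} As $\ell\ge0$, \eqref{eq:time} gives $n(x,k)\le\kappa(x)+n(Sx,k+\psi(x))$ for a.e.\ $k$, for a.e.\ $x$. Take medians over $k$. Since $\lambda$ is translation invariant, $n(Sx,\cdot+\psi(x))$ has the law of $n(Sx,\cdot)$ and hence median $0$. So $0\le\kappa(x)$.

\emph{$\int\kappa\,d\mu=\int\ell\,dm$.} Summing \eqref{eq:time} along the orbit of $z$,
\[
\frac1r\kappa^{(r)}(x)=\frac1r\sum_{j<r}\ell(T^jz)+\frac1r\big(n(z)-n(T^rz)\big).
\]
As $r\to\infty$, the left side tends a.e.\ to $\int\kappa\,d\mu\in[0,\infty]$. The last term tends to $0$ in measure because $n\circ T^r$ has the law of $n$. So the right side tends in measure to $\int\ell\,dm\in(0,\infty)$.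

Hence $(\gamma_1,\kappa)\in\mathcal K$.

\emph{Step 4: fiber maps are affine.} Let $\Psi(z)=T'^{\,-n(z)}\hat\Phi(z)$. Its base coordinate is $S^{-n(z)}\eta(z)=\gamma_1x$, so $\Psi(x,k)=(\gamma_1x,\rho(x,k))$ for a measurable $\rho$. By \eqref{eq:time},
\[
\Psi(Tz)=T'^{\,-n(Tz)+\ell(z)}\hat\Phi(z)=T'^{\,-n(Tz)+\ell(z)+n(z)}\Psi(z)=T'^{\,\kappa(x)}\Psi(z),
\]
and the fiber coordinate of this equation is
\begin{equation}\label{eq:fiber}
\rho(Tz)=\rho(z)+\gamma_1^*\psi'(x)\quad\text{a.e.}
\end{equation}
The added term does not depend on $k$. So for $g\in K$ the function $D_g=\rho\circ\tau_g-\rho$ satisfies $D_g\circ T=D_g$: subtract \eqref{eq:fiber} at $z$ from \eqref{eq:fiber} at $\tau_gz$. By ergodicity of $T$, $D_g$ is a.e.\ equal to a constant $a(g)\in K$. From $D_{g+h}=D_g\circ\tau_h+D_h$ we see that $a$ is a homomorphism. It is continuous, because for every character $\chi$ of $K$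
\[
|e(\chi(a(g)))-1|=\|e(\chi\rho)\circ\tau_g-e(\chi\rho)\|_{L^1(m)}\to0\qquad(g\to0).
\]
For every $g$ the function $\rho(x,k)-a(k)$ is a.e.\ invariant under $\tau_g$, so by Fubini it equals some $f(x)$ a.e. Inserting $\rho(x,k)=a(k)+f(x)$ in \eqref{eq:fiber},
\[
\gamma_1^*\psi'=a\circ\psi+f\circ S-f\simeq a\circ\psi .
\]
Finally replace $\gamma_1$ by the representative of its class in $\Gamma\cup\{\mathrm{id}\}$, using Lemma~\ref{lem:pullback}.
\end{proof}

\section{A generic set and a generic cocycle}\label{sec:generic}

It remains to choose the set $E$ on which we induce and the cocycle $\varphi$. Both choices must avoid certain coboundary relations. These form countably many families, each with parameters in a compact set, so we use Baire category. We need a criterion for not being a coboundary that defines an open set, and a random perturbation that makes the set dense.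

\subsection{A test for coboundaries}

For measurable $\xi:X\to\mathbb T$ let $V_\xi f=e(\xi)\,f\circ S$, a unitary operator on $L^2(\mu)$. Then $V_\xi^nf=e(\xi^{(n)})\,f\circ S^n$, and
\[
\langle V_\xi^nf,f\rangle=\int e(\xi^{(n)})\,f\circ S^n\,\bar f\,d\mu\qquad(n\ge0).
\]
Fix a countable dense set $\mathcal D\subset L^2(\mu)$ of bounded functions.

\begin{lemma}\label{lem:test}
If $\xi$ is a coboundary, then there is $f\in\mathcal D$ with $|\langle V_\xi^nf,f\rangle|>\frac12$ for all $n\geq 0$.
\end{lemma}

\begin{proof}
If $\xi=b\circ S-b$, then $f_0=e(-b)$ is a unit vector with $V_\xi f_0=f_0$. For $f\in\mathcal D$ with $\|f-f_0\|<\frac1{10}$,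
\[
|\langle V_\xi^nf,f\rangle-1|\le|\langle V_\xi^n(f-f_0),f\rangle|+|\langle V_\xi^nf_0,f-f_0\rangle|\le0.11+0.1<\tfrac12.\qedhere
\]
\end{proof}

So to show that $\xi$ is not a coboundary it is enough to find, for every $f\in\mathcal D$, one $n$ with $|\langle V^n_\xi f,f\rangle|<\frac12$.

\subsection{Random perturbations}

The mechanism is visible in the simplest instance, a perturbation of $\varphi_0:X\to\mathbb T$. Let $\varphi=\varphi_0+\zeta$, where $\zeta$ is constant on the atoms of a fine partition $\mathcal P_j$ and its values there are independent, each being $0$ with probability $1-\delta$ and uniformly distributed on $\mathbb T$ otherwise. Then $\varphi$ is likely to be close to $\varphi_0$. If $x,Sx,\dots,S^{n-1}x$ lie in distinct atoms, however, the mean of $e(\zeta^{(n)}(x))$ is $(1-\delta)^n$. So the mean of $\langle V_\varphi^nf,f\rangle$ is small for large $n$, provided that $j$ is large enough depending on $n$. To pass from the mean to a typical value one needs a small variance. This holds because, for most pairs of points, the randomness used at the two points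 comes from disjoint sets of atoms. The following lemma makes this precise, with the points $S^i\gamma x$ also allowed.

For $(\gamma,\kappa)\in\mathcal K$ and $n\ge1$ let
\[
O(x)=\{S^i\gamma x:0\le i<\kappa_n(x)\}\cup\{S^ix:0\le i<n\},
\]
a finite set, and let $\Delta_j$ be the $\mu\times\mu$-measure of the set of pairs $(x,x')$ such that some atom of $\mathcal P_j$ meets both $O(x)$ and $O(x')$.

\begin{lemma}\label{lem:random}
Let $(\gamma,\kappa)\in\mathcal K$ and $n\ge1$. Then $\Delta_j\to0$ as $j\to\infty$.

Moreover, fix $j$ and let $(\zeta_Q)_{Q\in\mathcal P_j}$ be independent random variables. Let $\Theta_0$ be a finite set and $M\ge0$. For $\theta\in\Theta_0$ let $H_\theta$ be measurable on $X$ with $|H_\theta|\le M$, and let $Y_\theta(x,\zeta)$ be jointly measurable, with $|Y_\theta|\le1$, depending, for given $x$, only on the $\zeta_Q$ with $Q\cap O(x)\ne\emptyset$. Put $I(\theta)=\int Y_\theta(x,\zeta)H_\theta(x)\,d\mu(x)$. If $128\,|\Theta_0|M^2\Delta_j<\frac14$, then with probability greater than $\frac34$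
\[
|I(\theta)-\mathbb E I(\theta)|<\tfrac18\quad\text{for all }\theta\in\Theta_0 .
\]
\end{lemma}

\begin{proof}
For fixed $x$, the union $C$ of the orbits of $x$ and $\gamma x$ is countable and invariant. If $O(x)$ meets $O(x')$, then $x'\in C$ or $\gamma x'\in C$. The set of such $x'$ is null, because $\mu$ is non-atomic and $\gamma_*\mu\ll\mu$. Hence $O(x)\cap O(x')=\emptyset$ for a.e.\ pair. The partitions $\mathcal P_j$ increase and separate points, so for a.e.\ pair no atom of $\mathcal P_j$ meets both finite sets when $j$ is large. Thus $\Delta_j\to0$.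

If no atom meets both $O(x)$ and $O(x')$, then $Y_\theta(x,\cdot)$ and $Y_\theta(x',\cdot)$ are independent. In all cases the modulus of their covariance is at most $2$. Therefore
\[
\mathbb E|I(\theta)-\mathbb EI(\theta)|^2=\iint\operatorname{Cov}\big(Y_\theta(x),Y_\theta(x')\big)H_\theta(x)\overline{H_\theta(x')}\,d\mu(x)\,d\mu(x')\le2M^2\Delta_j .
\]
By Chebyshev's inequality each event $|I(\theta)-\mathbb EI(\theta)|\ge\frac18$ has probability at most $64\cdot2M^2\Delta_j$. Sum over $\Theta_0$.
\end{proof}

\subsection{A weakly mixing induced map}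

\begin{lemma}\label{lem:E}
There is a set $E\subset X$ with $\mu(E)>0$ and $S_E$ weakly mixing.
\end{lemma}

\begin{proof}
Let $\mu(E)>0$, and suppose that the ergodic map $S_E$ has an eigenvalue $e(t)$ with $t\in(0,1)$. An eigenfunction has constant modulus, so after scaling it has the form $e(b)$, and $b\circ S_E-b=t=(t1_E)_E$. By Lemma~\ref{lem:induce}(a), $t1_E$ is an $S$-coboundary. We choose $E$ so that this is impossible.

Let $\mathcal A$ be the measure algebra of $\mu$ with the complete metric $\mu(A\triangle A')$. For $f\in\mathcal D$, $i\ge3$ and $J=[\frac1i,1-\frac1i]$ let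
\[
\mathcal U_{f,i}=\Big\{A\in\mathcal A:\ \exists\,n\ge1\quad\sup_{t\in J}|\langle V_{t1_A}^nf,f\rangle|<\tfrac12\Big\}.
\]
For fixed $n$ the inner product is jointly continuous in $(A,t)$, and $J$ is compact. So $\mathcal U_{f,i}$ is \emph{open}.

\emph{Density.} Fix $A_0\in\mathcal A$ and $\delta\in(0,\frac12)$, and let $M=\|f\|_\infty^2$. Since
\[
|1-\delta+\delta e(\pm t)|^2=1-2\delta(1-\delta)(1-\cos2\pi t),
\]
the number $\varrho:=|1-\delta+\delta e(\frac1i)|<1$ satisfies $|1-\delta+\delta e(\pm t)|\le\varrho$ for $t\in J$. Choose in turn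
\begin{itemize}
\item $n\ge1$ with $M\varrho^n<\frac1{16}$;
\item a finite $J_0\subset J$ such that every $t\in J$ has some $t'\in J_0$ with $2\pi nM|t-t'|<\frac18$;
\item $j$ with $M\mu(B_j)<\frac1{16}$ and $128|J_0|M^2\Delta_j<\frac14$, where $\Delta_j$ is taken for $(\gamma,\kappa)=(\mathrm{id},1)$ and $B_j$ is the set of $x$ for which $x,\dots,S^{n-1}x$ do not lie in distinct atoms of $\mathcal P_j$. By (S1), $\mu(B_j)\to0$.
\end{itemize}
Let $\zeta_Q\in\{0,1\}$, $Q\in\mathcal P_j$, be independent and equal to $1$ with probability $\delta$. Put $A=A_0\triangle\bigcup_{\zeta_Q=1}Q$, $Y_t=e(t1_A^{(n)})$, $H=f\circ S^n\,\bar f$ and $I(t)=\int Y_tH\,d\mu=\langle V_{t1_A}^nf,f\rangle$. For $y$ in the atom $Q$ we have $e(t1_A(y))=e(t1_{A_0}(y))\,e(\pm t\zeta_Q)$ with the sign $+$ if $y\notin A_0$ and $-$ if $y\in A_0$. Hence for $x\notin B_j$ the mean $\mathbb EY_t(x)$ is a product of $n$ factors of modulus $|1-\delta+\delta e(\pm t)|\le\varrho$. So $|\mathbb EI(t)|\le M\varrho^n+M\mu(B_j)<\frac18$ for $t\in J$. By Lemma~\ref{lem:random}, with probability greater than $\frac34$ we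 have $|I(t)|<\frac14$ for all $t\in J_0$. Since $\mathbb E\mu(A\triangle A_0)=\delta$, Markov's inequality gives $\mu(A\triangle A_0)<2\delta$ with probability at least $\frac12$. Take a realization with both properties. As $|I(t)-I(t')|\le2\pi nM|t-t'|$, we get $\sup_J|I|\le\frac38$. So $A\in\mathcal U_{f,i}$, and $A$ is within $2\delta$ of $A_0$.

By Baire there is $E\in\bigcap_{f,i}\mathcal U_{f,i}$. By Lemma~\ref{lem:test}, $t1_E$ is not a coboundary for any $t\in(0,1)$. In particular $\mu(E)>0$, since $0$ is a coboundary. By the first paragraph the ergodic map $S_E$ has no eigenvalue other than $1$, so it is weakly mixing.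
\end{proof}

Fix any $E$ with $\mu(E)>0$ and $S_E$ weakly mixing, and let $u=1_E$, with values in $\mathbb Z$. Then
\begin{equation}\label{eq:W}
s\in\mathbb T,\ su\simeq0\quad\Longrightarrow\quad s=0 .
\end{equation}
Indeed, by Lemma~\ref{lem:induce}(a), $su\simeq0$ gives $b\circ S_E-b=s$ for some $b$. So $e(b)$ is an eigenfunction of $S_E$ with eigenvalue $e(s)$; it is constant by weak mixing, and therefore $s=0$.

\subsection{The cocycle}

Proposition~\ref{prop:equiv}, applied to cocycles $\varphi+cu$ and $\varphi+c'u$ and composed with characters, produces relations of the form appearing in (b) below, or their analogues with $\gamma=\mathrm{id}$, which reduce to (a) and \eqref{eq:W}. Part (a) will also give weak mixing of the extensions.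

\begin{lemma}\label{lem:phi}
Let $K$ be a compact metrizable abelian group. There is a measurable $\varphi:X\to K$ such that, for all characters $\chi\ne0$ and $\chi'$ of $K$ and all $s,t\in\mathbb T$:
\begin{enumerate}
\item[\textup{(a)}] $\chi\varphi+su$ is not a coboundary;
\item[\textup{(b)}] for every $\gamma\in\Gamma$, $\gamma^*(\chi\varphi)-\chi'\varphi+t\,\gamma^*u+su$ is not a coboundary.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\mathcal G$ be the space of measurable maps $X\to K$ with the complete metric $\int d_K(\varphi,\varphi')\,d\mu$, where $d_K\le1$ is a metric of $K$. Convergence in $\mathcal G$ is convergence in measure. Call a triple $(\gamma,\chi,\chi')$ with $\chi\ne0$ \emph{admissible} if either $\gamma\in\Gamma$ and $\chi'$ is arbitrary, or $\gamma=\mathrm{id}$ and $\chi'=0$. There are countably many admissible triples. For $\theta=(s,t)\in\mathbb T^2$ put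
\[
\xi_{\varphi,\theta}=\gamma^*(\chi\varphi)-\chi'\varphi+t\,\gamma^*u+su .
\]
Statement (a) is the case $\gamma=\mathrm{id}$, $\chi'=0$, $t=0$. By Lemma~\ref{lem:test} and Baire it suffices to show that, for every admissible triple and every $f\in\mathcal D$, the set
\[
\mathcal U=\Big\{\varphi\in\mathcal G:\ \exists\,n\ge1\quad\sup_{\theta\in\mathbb T^2}|\langle V_{\xi_{\varphi,\theta}}^nf,f\rangle|<\tfrac12\Big\}
\]
is open and dense.

\emph{Open.} By \eqref{eq:pullback},
\[
\xi_{\varphi,\theta}^{(n)}(x)=(\chi\varphi)^{(\kappa_n(x))}(\gamma x)-(\chi'\varphi)^{(n)}(x)+t\,u^{(\kappa_n(x))}(\gamma x)+s\,u^{(n)}(x).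
\]
Let $\varphi_k\to\varphi$ in measure and $\theta_k\to\theta$. Since $(S^i\gamma)_*\mu\ll\mu$, also $\varphi_k\circ S^i\gamma\to\varphi\circ S^i\gamma$ in measure for each $i$. As $\kappa_n$ is bounded outside sets of arbitrarily small measure, $\xi_{\varphi_k,\theta_k}^{(n)}\to\xi_{\varphi,\theta}^{(n)}$ in measure. So for fixed $n$ the inner product is jointly continuous in $(\varphi,\theta)$, and compactness of $\mathbb T^2$ gives openness.

\emph{Dense.} Fix $\varphi_0\in\mathcal G$ and $\delta\in(0,1)$, and let $M=\|f\|_\infty^2$. Since $\kappa_n\to\infty$ a.e., there is $n\ge1$ with $M\int(1-\delta)^{\kappa_n}\,d\mu<\frac1{16}$. Let $H_\theta=e(\xi_{\varphi_0,\theta}^{(n)})\,f\circ S^n\,\bar f$. The map $\theta\mapsto H_\theta$ is continuous into $L^1$, so there is a finite $\Theta_0\subset\mathbb T^2$ such that every $\theta$ has some $\theta'\in\Theta_0$ with $\|H_\theta-H_{\theta'}\|_1<\frac18$.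

Call $x$ \emph{$j$-good} if the points $S^i\gamma x$, $0\le i<\kappa_n(x)$, lie in distinct atoms of $\mathcal P_j$ and, in case $\chi'\ne0$, none of these atoms contains any of the points $S^ix$, $0\le i<n$. If $\chi'\ne0$, then $\gamma\in\Gamma$, so $\gamma x\not\sim x$ for a.e.\ $x$ by \eqref{eq:offorbit}. This is where we use that $\gamma$ is not equivalent to $\mathrm{id}$: otherwise the random contributions of $\chi$ and $\chi'$ might cancel. Together with (S1), a.e.\ $x$ is $j$-good for all large $j$. Let $B_j$ be the set of $x$ that are not $j$-good, and choose $j$ with $M\mu(B_j)<\frac1{16}$ and $128|\Theta_0|M^2\Delta_j<\frac14$.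

Let $\zeta_Q\in K$, $Q\in\mathcal P_j$, be independent, each equal to $0$ with probability $1-\delta$ and Haar distributed otherwise; that is, each has law $(1-\delta)\,\delta_{\{0\}}+\delta\lambda$, where $\delta_{\{0\}}$ is the unit mass at $0$. Put $\zeta(x)=\zeta_Q$ for $x\in Q$, and $\varphi=\varphi_0+\zeta$. Then $I(\theta):=\langle V_{\xi_{\varphi,\theta}}^nf,f\rangle=\int YH_\theta\,d\mu$ with
\[
Y(x)=e\Big(\sum_{i<\kappa_n(x)}\chi\zeta(S^i\gamma x)-\sum_{i<n}\chi'\zeta(S^ix)\Big).
\]
By independence $\mathbb EY(x)$ is a product, over the atoms meeting $O(x)$, of factors of modulus at most $1$. If $x$ is $j$-good, then $\kappa_n(x)$ of these factors equal $\mathbb Ee(\chi\zeta_Q)=(1-\delta)+\delta\int e(\chi)\,d\lambda=1-\delta$, since $\chi\ne0$. So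
\[
|\mathbb EI(\theta)|\le M\int(1-\delta)^{\kappa_n}\,d\mu+M\mu(B_j)<\tfrac18 .
\]
By Lemma~\ref{lem:random}, with probability greater than $\frac34$ we have $|I(\theta)|<\frac14$ for all $\theta\in\Theta_0$. By Markov's inequality and $\mathbb E\mu(\varphi\ne\varphi_0)\le\delta$, with probability at least $\frac12$ we have $\mu(\varphi\ne\varphi_0)<2\delta$. Take a realization with both properties. As $|I(\theta)-I(\theta')|\le\|H_\theta-H_{\theta'}\|_1$, we get $\sup_\theta|I(\theta)|\le\frac38$. So $\varphi\in\mathcal U$, and $\varphi$ is within $2\delta$ of $\varphi_0$.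
\end{proof}

The combined effect of all choices is the following cancellation rule.

\begin{lemma}\label{lem:cancel}
Let $\varphi$ be as in Lemma~\ref{lem:phi}, $\gamma\in\Gamma\cup\{\mathrm{id}\}$, $\chi\ne0$ and $\chi'$ characters of $K$, and $s,t\in\mathbb T$. If
\[
\gamma^*(\chi\varphi+tu)\simeq\chi'\varphi+su,
\]
then $\gamma=\mathrm{id}$, $\chi'=\chi$ and $s=t$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:phi}(b), with $-s$ in place of $s$, $\gamma=\mathrm{id}$. Then $(\chi-\chi')\varphi+(t-s)u\simeq0$, so $\chi=\chi'$ by Lemma~\ref{lem:phi}(a). Now $(t-s)u\simeq0$ gives $t=s$ by \eqref{eq:W}.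
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

Let $K$ be as in Theorem~\ref{thm:B}, let $E$ and $u=1_E$ be as fixed in Section~\ref{sec:generic}, and let $\varphi$ be given by Lemma~\ref{lem:phi}. For $c\in K$ let $\psi_c=\varphi+cu$, where $cu$ is $c$ on $E$ and $0$ off $E$, and define
\[
T_c=(S\ltimes\psi_c)_{E\times K}=S_E\ltimes(\varphi_E+c):\ (x,k)\mapsto(S_Ex,\;k+\varphi_E(x)+c)
\]
on the standard non-atomic probability space $(E\times K,\mu_E\times\lambda)$, where $\mu_E=\mu|_E/\mu(E)$.

\subsection{Weak mixing and entropy: Theorem \ref{thm:B}(1)}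

\emph{Weak mixing.} Let $0\ne F\in L^2$ satisfy $F\circ T_c=zF$ with $z\in\mathbb C$. Since $\|F\circ T_c\|=\|F\|$, we have $z=e(s)$ for some $s\in\mathbb T$. Expand $F=\sum_\chi F_\chi(x)\,e(\chi k)$. Comparing coefficients,
\[
F_\chi(S_Ex)\,e\big(\chi\varphi_E(x)+\chi c-s\big)=F_\chi(x)\quad\text{for every character }\chi .
\]
Suppose $\chi\ne0$ and $F_\chi\ne0$. By ergodicity of $S_E$, $|F_\chi|$ is a positive constant; write $F_\chi=|F_\chi|e(-b)$. Then $b\circ S_E-b=\chi\varphi_E+\chi c-s=(\chi\varphi+(\chi c-s)u)_E$. By Lemma~\ref{lem:induce}(a), $\chi\varphi+(\chi c-s)u$ is an $S$-coboundary, contrary to Lemma~\ref{lem:phi}(a). So $F=F_0(x)$ is an eigenfunction of $S_E$, hence constant. Thus $T_c$ is weakly mixing. In particular it is ergodic, and $S\ltimes\psi_c$ is ergodic by Lemma~\ref{lem:induce}(b).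

\emph{Entropy.} By (S5) and Abramov's formula \cite{Ab}, $h(S_E)=0$. We show that the compact extension adds no entropy; the reason is that on a fiber only translations act, and they refine partitions into arcs at a polynomial rate. Enumerate the characters of $K$ as $\chi_1,\chi_2,\dots$. Let $\mathcal Q_d$ be the partition of $K$ according to which of the $2^d$ dyadic arcs of length $2^{-d}$ contains $\chi_i(k)$, for $i=1,\dots,d$. Let $\mathcal R_1,\mathcal R_2,\dots$ be increasing finite partitions of $E$ generating its $\sigma$-algebra $\mathcal B_E$. As $d\to\infty$ the partitions $\mathcal R_d\times\mathcal Q_d$ increase and generate, so it is enough to show $h(T,\xi)=0$ for $T=T_c$ and $\xi=\mathcal R_d\times\mathcal Q_d$. Write $\xi_0^{r-1}=\bigvee_{i<r}T^{-i}\xi$, and let $\eta_j=\pi^{-1}\mathcal R_j$. Then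
\[
H(\xi_0^{Nr-1})\le H\big((\eta_j)_0^{Nr-1}\big)+\sum_{i<N}H\big(T^{-ir}\xi_0^{r-1}\,\big|\,T^{-ir}\eta_j\big)=H\big((\eta_j)_0^{Nr-1}\big)+N\,H(\xi_0^{r-1}\,|\,\eta_j).
\]
Dividing by $Nr$ and letting $N\to\infty$ gives $h(T,\xi)\le h(S_E,\mathcal R_j)+\frac1rH(\xi_0^{r-1}|\eta_j)=\frac1rH(\xi_0^{r-1}|\eta_j)$. Letting $j\to\infty$,
\[
h(T,\xi)\le\tfrac1rH(\xi_0^{r-1}\,|\,\pi^{-1}\mathcal B_E).
\]
On each fiber $\{x\}\times K$ the partition $\xi_0^{r-1}$ is a join of $r$ translates of $\mathcal Q_d$. For each $i\le d$, the corresponding $r$ translates of the partition of $\mathbb T$ into $2^d$ arcs have a join with at most $r2^d$ atoms. So the fiber is cut into at most $(r2^d)^d$ pieces, and $h(T,\xi)\le\frac dr\log(r2^d)\to0$ as $r\to\infty$.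

\subsection{Kakutani classes: Theorem \ref{thm:B}(2)}

Suppose $(T_c)_A\cong(T_{c'})_B$ with $A,B\subset E\times K$ of positive measure. Inducing in two stages is inducing at once, so $(T_c)_A=(S\ltimes\psi_c)_A$ and $(T_{c'})_B=(S\ltimes\psi_{c'})_B$. Hence the ergodic extensions $S\ltimes\psi_c$ and $S\ltimes\psi_{c'}$ are Kakutani equivalent. Proposition~\ref{prop:equiv} gives $\gamma\in\Gamma\cup\{\mathrm{id}\}$ and $a\in\operatorname{Hom}(K,K)$ with $\gamma^*\psi_{c'}\simeq a\psi_c$. Apply a character $\chi\ne0$:
\[
\gamma^*\big(\chi\varphi+\chi(c')u\big)\simeq(\chi a)\varphi+\chi a(c)\,u .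
\]
By Lemma~\ref{lem:cancel}, $\chi a=\chi$ and $\chi(c')=\chi a(c)=\chi(c)$. Characters separate points, so $c=c'$. The converse is trivial.

\subsection{Products with a rotation: Theorem \ref{thm:B}(3)}

(iii)$\Rightarrow$(i). Let $c'=c+\beta(g_0)$. The measure-preserving bijection $\Theta(x,k,\theta)=(x,k+\beta(\theta),\theta)$ satisfies
\[
\Theta(T_c\times R)(x,k,\theta)=\big(S_Ex,\;k+\varphi_E(x)+c+\beta(\theta)+\beta(g_0),\;\theta+g_0\big)=(T_{c'}\times R)\Theta(x,k,\theta).
\]

(i)$\Rightarrow$(ii). The products are ergodic, since $T_c$ and $T_{c'}$ are weakly mixing and $R$ is ergodic. Isomorphic ergodic automorphisms are Kakutani equivalent.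

(ii)$\Rightarrow$(iii). The point is that $T_c\times R$ is again induced from a group extension of $S$, now with a larger group. Let $K'=K\times G$, which is compact, connected, metrizable and abelian, and let $\Psi_c=(\psi_c,g_0u):X\to K'$. Then
\[
T_c\times R=(S\ltimes\Psi_c)_{E\times K'},
\]
because $(g_0u)_E=g_0$. The products are ergodic, so $S\ltimes\Psi_c$ and $S\ltimes\Psi_{c'}$ are ergodic by Lemma~\ref{lem:induce}(b), and as in the proof of (2) they are Kakutani equivalent. Proposition~\ref{prop:equiv} for $K'$ gives $\gamma\in\Gamma\cup\{\mathrm{id}\}$, with the same set $\Gamma$, and $a\in\operatorname{Hom}(K',K')$ with $\gamma^*\Psi_{c'}\simeq a\Psi_c$. Write the $K$-component of $a(k,\theta)$ as $a_1(k)+\beta(\theta)$ with $a_1\in\operatorname{Hom}(K,K)$ and $\beta\in\operatorname{Hom}(G,K)$. The $K$-component of the relation, composed with a character $\chi\ne0$ of $K$, is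
\[
\gamma^*\big(\chi\varphi+\chi(c')u\big)\simeq(\chi a_1)\varphi+\big(\chi a_1(c)+\chi\beta(g_0)\big)u .
\]
By Lemma~\ref{lem:cancel}, $\chi a_1=\chi$ and $\chi(c')=\chi a_1(c)+\chi\beta(g_0)=\chi(c)+\chi\beta(g_0)$ for all $\chi\ne0$. Hence $c'-c=\beta(g_0)$.

\subsection{Mixing: Theorem \ref{thm:B}(4)}

The construction of $S$ and $\Gamma$ does not involve $E$, and after Lemma~\ref{lem:E} we used only that $\mu(E)>0$ and that $S_E$ is weakly mixing. By \cite{FO} we may choose $E$ so that $S_E$ is mixing. Then each $T_c$ is a weakly mixing compact group extension of a mixing automorphism, hence mixing by \cite{Ru}. This completes the proof of Theorem~\ref{thm:B}. \qed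

\subsection{Theorem \ref{thm:A} and Corollary \ref{cor:C}}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Apply Theorem~\ref{thm:B} with $K=\mathbb T$, and take as the two automorphisms the members of the family with parameters $0$ and $\alpha$. Both are weakly mixing with zero entropy by (1). Their products with $R_\alpha$ are isomorphic by (3), with $G=\mathbb T$, $g_0=\alpha$ and $\beta=\mathrm{id}$. Since $\alpha\ne0$ in $\mathbb T$, part (2) shows that they are not Kakutani equivalent. This proof does not use \cite{FO} or \cite{Ru}.
\end{proof}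

\begin{proof}[Proof of Corollary~\ref{cor:C}]
Let $Q$ act on $Y$. As $Q$ is ergodic and not weakly mixing, it has an eigenfunction of constant modulus one, say $e(b)$, with eigenvalue different from $1$. So there are a measurable $b:Y\to\mathbb T$ and $\alpha\ne0$ in $\mathbb T$, possibly rational, with $b\circ Q=b+\alpha$. Apply Theorem~\ref{thm:B} to $K=\mathbb T^{\mathbb N}$. For $\omega\in\{0,1\}^{\mathbb N}$ let $c_\omega=(\omega_i\alpha)_i\in K$; these points are pairwise distinct. The map
\[
(x,k,y)\mapsto\big(x,\;k+(\omega_ib(y))_i,\;y\big)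
\]
conjugates $T_0\times Q$ to $T_{c_\omega}\times Q$, because $\omega_ib(Qy)=\omega_ib(y)+\omega_i\alpha$. So all products $T_{c_\omega}\times Q$ are isomorphic. The automorphisms $T_{c_\omega}$ are weakly mixing with zero entropy by (1), pairwise not Kakutani equivalent by (2), and can be taken mixing by (4).

An automorphism of a standard probability space is determined modulo null sets by the images of a countable generating family of sets, and the measure algebra has cardinality at most $2^{\aleph_0}$. Since all standard non-atomic probability spaces are isomorphic, there are at most $2^{\aleph_0}$ isomorphism classes of automorphisms of such spaces, so the cardinality is maximal.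
\end{proof}

\begin{thebibliography}{9}
\bibitem{Ab} Abramov, Dokl. Akad. Nauk SSSR \textbf{128} (1959).
\bibitem{FO} N. Friedman and D. Ornstein, \emph{Ergodic transformations induce mixing transformations}, Adv. Math. \textbf{10} (1973), 147--163.
\bibitem{GK} M. Gerber and P. Kunde, \emph{Non-classifiability of mixing zero-entropy diffeomorphisms up to isomorphism}, arXiv:2509.09003 (2025).
\bibitem{Ru} D. Rudolph, \emph{$k$-fold mixing lifts to weakly mixing isometric extensions}, Ergodic Theory Dynam. Systems \textbf{5} (1985), 445--447.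
\end{thebibliography}

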